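
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Codegree thresholds for factors of expanded cliques in $3$-graphs}


\begin{abstract}
The $1$-expansion $K_t^+$ of the complete graph $K_t$ is the $3$-graph obtained by enlarging every edge of $K_t$ by its own new vertex. For every $t\ge 2$ and all sufficiently large $n$ divisible by $\binom{t+1}{2}$ we determine the least integer $\delta$ such that every $n$-vertex $3$-graph with minimum codegree at least $\delta$ has a $K_t^+$-factor. The answer is $\frac n2+O(1)$ for even $t$, where the obstruction is one of parity, and $\frac{t-1}{2t}n+O(1)$ for odd $t$, where the obstruction is one of space; the additive constants are determined exactly. We also characterize the $3$-graphs without a factor near the threshold for even $t$, find the exact size of a largest guaranteed tiling just below the threshold for odd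 $t$, and find the asymptotic size of a largest guaranteed tiling for every linear codegree.
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{$3$-graph} $\mathcal H$ consists of a vertex set $V=V(\mathcal H)$ and a set of $3$-element subsets of $V$, called edges. Its \emph{minimum codegree} $\delta_2(\mathcal H)$ is the minimum, over all pairs of distinct vertices $u,v$, of the number of edges containing both $u$ and $v$. For a $3$-graph $F$ on $h$ vertices, an \emph{$F$-factor} of an $n$-vertex $3$-graph $\mathcal H$ is a set of $n/h$ vertex-disjoint copies of $F$ in $\mathcal H$; thus it covers every vertex.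

For a graph $G$, the \emph{$1$-expansion} $G^+$ is the $3$-graph obtained from $G$ by adding a new vertex $v_e$ for every edge $e$ of $G$ and replacing $e$ by the triple $e\cup\{v_e\}$; the vertices $v_e$ are distinct and do not lie in $V(G)$. We study $K_t^+$ for $t\ge2$ (for $t=1$ it is a single vertex). In a copy of $K_t^+$ the $t$ vertices of $K_t$ are called \emph{core} vertices and the others \emph{extension} vertices: each pair of core vertices has its own extension vertex. Hence $K_t^+$ has $\binom t2$ edges and
\[
h:=t+\binom t2=\binom{t+1}2
\]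
vertices. The following question was posed by Cheng, Rao, Wang and Zhao \cite{CRWZ}: which minimum codegree forces a $K_t^+$-factor in an $n$-vertex $3$-graph, when $n$ is large and divisible by $h$? Precisely, for $h\mid n$ let $\delta(n,t)$ be the least integer $\delta$ such that every $n$-vertex $3$-graph $\mathcal H$ with $\delta_2(\mathcal H)\ge\delta$ has a $K_t^+$-factor. We determine $\delta(n,t)$ for all large $n$.

\subsection{What the smallest cases suggest}

\emph{$t=2$.} Here $K_2^+$ is one edge, and a factor is a perfect matching. Split $V=A\cup B$ with $|A|$ odd and take all triples that meet $A$ in $0$ or $2$ vertices. Every edge covers an even number of vertices of $A$, so there is no perfect matching, although for $|A|\approx\frac n2$ all codegrees are about $\frac n2$. This is a \emph{parity} obstruction.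

\emph{$t=3$.} In the same $3$-graph there are copies of $K_3^+$ with all three core vertices in $A$ and their extension vertices in $B$. They cover three vertices of $A$, so parity is no obstruction. But there is one of \emph{space}: let $B\subset V$ and take all triples that meet $B$. A copy of $K_3^+$ has three edges, and a vertex lies in at most two of them. So each copy uses at least two of its six vertices in $B$, and a factor needs $|B|\ge\frac n3$. The codegrees are at least $|B|$.

For all $t\ne3$ the best examples of both kinds come from the $3$-graph of all triples that meet $A$ in an even number of vertices. (For $t=3$ it gives the same space bound up to an additive constant; see Remark~\ref{rem:three}.) We shall see in Section~\ref{sec:lower} that a copy of $K_t^+$ in it always has at least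
\[
f:=\lfloor t^2/4\rfloor
\]
vertices in $B$, and that for even $t$ it always has an even number of vertices in $A$. Space thus suggests the value $d^*n$, where
\[
d^*:=\frac fh=\begin{cases}\frac{t-1}{2t}&(t\text{ odd}),\\[2pt] \frac{t}{2(t+1)}&(t\text{ even}).\end{cases}
\]
Always $d^*<\frac12$; so for even $t$ parity is the stronger obstruction and suggests $\frac n2$.

\subsection{Results}

A \emph{tiling} of $\mathcal H$ is a set of vertex-disjoint copies of $K_t^+$. Put $N:=n/h$.

\begin{theorem}\label{thm:main}
Let $t\ge2$, let $n$ be sufficiently large in terms of $t$, and let $h\mid n$.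
\begin{itemize}
\item If $t$ is even, then
\[
\delta(n,t)=1+\max_{a\text{ odd}}\min(a-1,\,n-a-2)=\begin{cases}\frac n2-1&(n\text{ even}),\\ \frac{n-3}2&(n\equiv1\bmod 4),\\ \frac{n-1}2&(n\equiv3\bmod4).\end{cases}
\]
\item $\delta(n,3)=\frac n3$.
\item If $t\ge5$ is odd, then $\delta(n,t)=\frac{t-1}{2t}\,n-2$, which is the integer $fN-2$.
\end{itemize}
\end{theorem}

The next theorem describes what happens just below the threshold.

\begin{theorem}\label{thm:stab}
For each $t\ge2$ there is $\varepsilon=\varepsilon(t)>0$ such that the following holds for all large $n$ with $h\mid n$ and all $n$-vertex $3$-graphs $\mathcal H$.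

\textup{(a)} Let $t$ be even and $\delta_2(\mathcal H)\ge(\frac12-\varepsilon)n$. Then $\mathcal H$ has a tiling with $N-1$ copies. It has a $K_t^+$-factor if and only if there is no partition $V=A\cup B$ such that $|A|$ is odd and $|e\cap A|$ is even for every edge $e$.

\textup{(b)} Let $t\ge3$ be odd and $\delta_2(\mathcal H)=\delta\ge(d^*-\varepsilon)n$. Then $\mathcal H$ has a tiling with
\[
N_0:=\min\Big\{N,\Big\lfloor\frac{\delta+c_t}f\Big\rfloor\Big\}
\]
copies, where $c_3=0$ and $c_t=2$ for $t\ge5$. This is best possible: for every integer $\delta$ with $(d^*-\varepsilon)n\le\delta\le fN-c_t$ some $n$-vertex $3$-graph of minimum codegree $\delta$ has no tiling with more than $N_0$ copies.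
\end{theorem}

\begin{theorem}\label{thm:tiling}
Let $t\ge2$ and $0<d\le1$ be fixed. Every $n$-vertex $3$-graph $\mathcal H$ with $\delta_2(\mathcal H)\ge dn$ has a tiling with at least $\big(\min\{\frac df,\frac1h\}-o(1)\big)n$ copies, where $o(1)\to0$ as $n\to\infty$. The constant $\min\{\frac df,\frac1h\}$ is sharp for every $d<1$; for $d=1$ the statement is vacuous.
\end{theorem}

\subsection{How the proof goes}

The lower bounds are in Section~\ref{sec:lower}. The upper bounds have three parts.

\emph{Almost perfect tilings} (Section~\ref{sec:almost}). By linear programming duality, a tiling of almost the right size exists unless vertex weights of small total can make almost every copy expensive. Given weights of small total, we construct many cheap copies. The core of such a copy is split into $\lceil t/2\rceil$ light and $\lfloor t/2\rfloor$ possibly heavier vertices, and at most $f$ of its vertices are outside the light part. That the same number $f$ occurs as in the lower bound gives Theorem~\ref{thm:tiling}. For even $t$ this already yields almost perfect tilings near the threshold, since $d^*<\frac12$.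 For odd $t$ we look at when the estimates are tight; this shows that near $d^*n$ the only reason not to have an almost perfect tiling is that $\mathcal H$ resembles the extremal example.

\emph{Absorption} (Section~\ref{sec:absorb}). The few vertices left over by an almost perfect tiling are absorbed by a set that was put aside before. This requires that any two vertices can be exchanged. The only obstacle is a divisibility obstruction modulo a prime $p$. We show that then $p\mid t-2$, and that almost all edges have the same color sum in a coloring of $V$ by $\mathbb Z_p$; the codegree leaves only $p=2$ and even $t$.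

\emph{Extremal case} (Sections~\ref{sec:prep}--\ref{sec:odd}). If $\mathcal H$ resembles the extremal example, we clean up its structure, use a few special copies to correct the parity of $|A|$ (for even $t$) or the size of $B$ (for odd $t$), and cover the rest by copies that have all edges even.

The results used without proof are the theorem of Pippenger and Spencer \cite{PS}, which is stated in Section~\ref{sec:almost}, linear programming duality, and standard concentration inequalities.

\subsection{Notation}

Throughout, $s:=\lceil t/2\rceil$ and $r:=\lfloor t/2\rfloor$, so $s+r=t$ and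
\begin{equation}\label{eq:f}
f=\binom s2+\binom{r+1}2=r+\binom s2+\binom r2 .
\end{equation}
(For $t=2k$ this is $\binom k2+\binom{k+1}2=k^2$, for $t=2k+1$ it is $2\binom{k+1}2=k(k+1)$.) $N(x,y)$ is the set of all $z$ with $xyz\in\mathcal H$, and the \emph{link} $L(v)$ is the graph of all pairs $xy$ with $vxy\in\mathcal H$. A \emph{labelled copy} is an injective map $V(K_t^+)\to V$ that maps edges to edges. If $V=A\cup B$ is a partition, a triple is of type $AAB$ if it has two vertices in $A$ and one in $B$; the other types of triples and pairs are defined in the same way, and $e(AAB)$ is the number of edges of type $AAB$. All partitions are into disjoint sets. ``$a\ll b$'' means that $a$ is at most a suitable positive function of $b$ and $t$. Constants implied by $\Omega(\cdot)$ never depend on $n$, and $n$ is always large in terms of all constants.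

\section{The even $3$-graph and the lower bounds}\label{sec:lower}

Let $V=A\cup B$. A triple is \emph{even} if it meets $A$ in an even number of vertices (types $AAB$ and $BBB$) and \emph{odd} otherwise (types $AAA$ and $ABB$). Let $P(A,B)$ be the $3$-graph of all even triples. Any two vertices prescribe the class of the third, so the codegrees are
\begin{equation}\label{eq:codeg}
|B|\ \text{ for $AA$-pairs},\qquad |A|-1\ \text{ for $AB$-pairs},\qquad |B|-2\ \text{ for $BB$-pairs}.
\end{equation}

\begin{lemma}\label{lem:count}
Let $0\le a\le t$. If all edges of a copy of $K_t^+$ are even and exactly $a$ of its core vertices are in $A$, then it has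
\[
g(a):=a(t+1-a)\ \text{ vertices in }A\quad\text{and}\quad \beta(a):=\binom a2+\binom{t+1-a}2=h-g(a)\ \text{ vertices in }B.
\]
Moreover $\beta(a)\ge\beta(s)=f$ for all $a$, and if $t$ is even then $g(a)$ is even for all $a$.
\end{lemma}

\begin{proof}
Core pairs of types $AA$ and $BB$ have their extension vertex in $B$, core pairs of type $AB$ have it in $A$. So there are $a+a(t-a)$ vertices in $A$ and $(t-a)+\binom a2+\binom{t-a}2=\binom a2+\binom{t+1-a}2$ in $B$. By convexity $\beta(a)$ is smallest when $a$ and $t+1-a$ differ by at most one, for example for $a=s$, and then it equals $f$ by \eqref{eq:f}. If $t$ is even, one of $a$ and $t+1-a$ is even.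
\end{proof}

For $t=4$ (where $h=10$) the values $g(0),\dots,g(4)$ are $0,4,6,6,4$. For $t=5$ (where $h=15$) the values $\beta(0),\dots,\beta(5)$ are $15,10,7,6,7,10$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (0,0)--(3,0)--(1.5,-0.9)--cycle;
\fill[gray!25] (0,0)--(1.5,2.3)--(-0.1,1.7)--cycle;
\fill[gray!25] (3,0)--(1.5,2.3)--(3.1,1.7)--cycle;
\draw (0,0)--(3,0)--(1.5,-0.9)--cycle;
\draw (0,0)--(1.5,2.3)--(-0.1,1.7)--cycle;
\draw (3,0)--(1.5,2.3)--(3.1,1.7)--cycle;
\fill (0,0) circle (2.5pt) node[left] {$x_1$};
\fill (3,0) circle (2.5pt) node[right] {$x_2$};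
\fill (-0.1,1.7) circle (2.5pt) node[left] {$z_1$};
\fill (3.1,1.7) circle (2.5pt) node[right] {$z_2$};
\draw[fill=white] (1.5,2.3) circle (2.5pt) node[above] {$y$};
\draw[fill=white] (1.5,-0.9) circle (2.5pt) node[below] {$z_{12}$};
\end{tikzpicture}
\caption{A copy of $K_3^+$ with core $x_1,x_2,y$; the shaded triangles are its edges. Black vertices are in $A$, white ones in $B$. Every edge has two vertices in $A$ and one in $B$, and the copy has $f=2$ vertices in $B$.}
\label{fig:k3}
\end{figure}

\paragraph{Lower bound in Theorem~\ref{thm:main}, $t$ even.} Let $a$ be odd, chosen so that $\min(a-1,n-a-2)$ is largest, and take $P(A,B)$ with $|A|=a$. By \eqref{eq:codeg}, $\delta_2=\min(a-1,n-a-2)$. By Lemma~\ref{lem:count} every copy has an even number of vertices in $A$, so there is no factor. To evaluate the maximum put $x=a-1$, which is even; we maximize $\min(x,n-3-x)$ over even $x$. If $n$ is even, one of $\frac{n-4}2,\frac{n-2}2$ is even, both give the value $\frac{n-4}2$, and no integer $x$ gives more. If $n\equiv3\pmod 4$, then $x=\frac{n-3}2$ is even and gives $\frac{n-3}2$. If $n\equiv1\pmod4$,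 then $\frac{n-3}2$ is odd, and $x=\frac{n-5}2$ is best and gives $\frac{n-5}2$.

\paragraph{Lower bound in Theorem~\ref{thm:main}, $t=3$.} Let $|B|=\frac n3-1$ and take all triples that meet $B$. Then $\delta_2=|B|=\frac n3-1$. Each copy has at least two vertices in $B$, since a vertex of $K_3^+$ lies in at most two of its three edges. So a factor would need $|B|\ge2N=\frac n3$.

\paragraph{Lower bound in Theorem~\ref{thm:main}, $t\ge5$ odd.} Take $P(A,B)$ with $|B|=fN-1$. As $fN=d^*n<\frac n2$, we have $|A|>|B|$ and $\delta_2=|B|-2=fN-3$. Each copy has at least $f$ vertices in $B$, so there is no factor.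

\paragraph{Sharpness in Theorems~\ref{thm:stab}(b) and \ref{thm:tiling}.} For $t=3$ in Theorem~\ref{thm:stab}(b), take all triples meeting a set $B$ with $|B|=\delta$; there are at most $\lfloor\delta/2\rfloor$ disjoint copies. For $t\ge5$, take $P(A,B)$ with $|B|=\delta+2\le fN$; then $|A|>|B|$, the minimum codegree is $\delta$, and there are at most $\lfloor|B|/f\rfloor$ disjoint copies. In Theorem~\ref{thm:tiling}, if $f/h\le d<1$ take the complete $3$-graph; no tiling has more than $\frac nh$ copies. If $d\le f/h<\frac12$, take $P(A,B)$ with $|B|=\lceil dn\rceil+2$; the minimum codegree is at least $dn$, and there are at most $|B|/f$ disjoint copies.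

\begin{remark}\label{rem:three}
For $t=3$ we used all triples meeting $B$, not only the even ones. Compared with $P(A,B)$, the additional edges of type $ABB$ raise the codegree of $BB$-pairs from $|B|-2$ to $n-2$, but they do not help to build copies: the least number of vertices that a copy can have in $B$ remains two, as in Figure~\ref{fig:k3}. This is why the answer for $t=3$ lacks the term $-2$. For $t\ge5$ the edges of type $ABB$ do help: if all triples meeting $B$ are edges, there are copies with $t-1$ core vertices in $B$ and all other vertices in $A$, and $t-1<f$. For this reason $t=3$ needs separate definitions below.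
\end{remark}

\section{Almost perfect tilings}\label{sec:almost}

\subsection{The idea for $t=2$}\label{sec:idea}

Let $t=2$, $3\mid n$ and $\delta_2(\mathcal H)\ge\frac n3$. We show that $\mathcal H$ has a perfect fractional matching, i.e.\ weights $\varphi(e)\ge0$ on the edges with total $1$ at each vertex. By linear programming duality, if there is none, there are vertex weights $w\ge0$ with $w(e):=\sum_{v\in e}w(v)\ge1$ for every edge $e$ and $\sum w<\frac n3$. Let $v_1,\dots,v_n$ be the vertices in non-decreasing order of weight, and let $w_0=w(v_2)$, $w'=\max(0,w-w_0)$, $D=\frac n3$. Let $S$ be the average of $w'$ over the $D$ last vertices. The pair $v_1v_2$ has at least $D$ neighbors, and no $D$ vertices have total $w'$ larger than $DS$. So some neighbor $y$ has $w'(y)\le S$, and the edge $v_1v_2y$ satisfies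
\[
1\le w(v_1)+2w_0+S\le\frac3n\big(w(v_1)+(n-1)w_0+DS\big)\le\frac3n\sum w<1,
\]
a contradiction; the second inequality uses $w(v_1)\le w_0$. So two light vertices and one vertex of at most average heavy weight form an edge that is cheap enough.

For $t=3$ one would take two light core vertices $x_1,x_2$ and a third core vertex $y$ that was found in the same way. As $y$ is a neighbor of pairs of light vertices, one can hope to choose the extension vertices of $x_1y$ and $x_2y$ among the light vertices. The only other cost is the extension vertex of $x_1x_2$, so the copy costs about $2S=fS$ beyond the basic weight. For general $t$ we take $s$ light core vertices and $r$ vertices $y$; the cost is at most about one $S$ for each $y$ and for each of the $\binom s2+\binom r2$ core pairs inside the two groups, in total $fS$. To find many such configurations we replace the two lightest vertices by a small linear-size set $Z$ of light vertices.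

\subsection{From weights to tilings}

\begin{theorem}[Pippenger and Spencer \cite{PS}]\label{thm:PS}
For all $h\ge2$ and $\eta>0$ there is $\delta'>0$ such that the edges of every $h$-uniform hypergraph with sufficiently many vertices, maximum degree $d_{\max}$, minimum degree at least $(1-\delta')d_{\max}$ and maximum pair degree at most $\delta'd_{\max}$ can be split into at most $(1+\eta)d_{\max}$ matchings.
\end{theorem}

The following weighted form does not need regularity.

\begin{lemma}\label{lem:weighted}
Let $h\ge2$, $C,\eta>0$ and $n\ge n_0(h,C,\eta)$. Let $\varphi\ge0$ be a weighting of the $h$-subsets of an $n$-set $V$ such that $\sum_{K\ni v}\varphi(K)\le1$ for all $v$ and $\sum_{K\supset\{u,v\}}\varphi(K)\le\frac Cn$ for all $u\ne v$. Then the support of $\varphi$ contains a matching of size at least $|\varphi|-\eta n$, where $|\varphi|=\sum\varphi(K)$.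
\end{lemma}

\begin{proof}
We may assume that $\eta<\frac14$ and $|\varphi|\ge\eta n$. First we make all vertex weights equal to $1$. Add a set $U$ of $(h-1)n$ new vertices. With $q_v=1-\sum_{K\ni v}\varphi(K)$ give each set $\{v\}\cup T$ ($v\in V$, $T\in\binom U{h-1}$) the weight $q_v/\binom{|U|}{h-1}$. Now each $v\in V$ has weight $1$ and each $u\in U$ has weight $\sum_vq_v\cdot\frac{h-1}{|U|}=\bar q:=\frac1n\sum_vq_v\le1$. Give each $h$-subset of $U$ the weight $(1-\bar q)/\binom{|U|-1}{h-1}$; then all $hn$ vertices have weight exactly $1$. Let $\varphi'$ be the new weighting. Pairs in $V$ have weight at most $\frac Cn$; pairs $v\in V$, $u\in U$ have weight $\frac{q_v}n\le\frac1n$; pairs in $U$ have weight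
\[
\bar q\,\frac{h-2}{|U|-1}+(1-\bar q)\frac{h-1}{|U|-1}\le\frac{h-1}{(h-1)n-1}\le\frac2n .
\]
So all pair weights, and hence all $\varphi'(S)$, are at most $\frac{C+2}n$.

Let $\Delta=\sqrt n$ and choose each $h$-set $S$ independently with probability $\Delta\varphi'(S)\le1$. We use two standard bounds for a sum $X$ of independent $0/1$-variables: $\Pr(|X-\mathbb EX|\ge\lambda\mathbb EX)\le2e^{-\lambda^2\mathbb EX/3}$ for $0<\lambda\le1$, and $\Pr(X\ge m)\le(e\,\mathbb EX/m)^m$. The expected degrees are $\Delta$, the expected pair degrees are at most $(C+2)n^{-1/2}$, and the expected number of chosen sets inside $V$ is $\Delta|\varphi|\ge\eta n^{3/2}$. So with positive probability all degrees are $(1\pm n^{-1/8})\Delta$, all pair degrees are at most $n^{1/4}$, and at least $(1-n^{-1/8})\Delta|\varphi|$ chosen sets lie inside $V$. By Theorem~\ref{thm:PS} the chosen sets split into at most $(1+\eta)(1+n^{-1/8})\Delta$ matchings. As $(1-2\eta)(1+\eta)<1$, one of these has at least $(1-2\eta)|\varphi|$ members inside $V$. These are in the support of $\varphi$. Finally $h|\varphi|\le n$, so $2\eta|\varphi|\le2\eta\frac nh\le\eta n$.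
\end{proof}

To apply Lemma~\ref{lem:weighted} we need a fractional tiling with small pair weights. In the dual linear program the pair condition gives rise to additional weights on pairs. They are harmless if there are many cheap copies and not only one.

\begin{lemma}\label{lem:dual}
Let $c,\eta>0$, $0<\nu\le\frac1h$. Suppose that for every $w:V\to[0,\infty)$ with $\sum w\le(\nu-\eta)n$ there are at least $cn^h$ labelled copies $K$ of $K_t^+$ with $w(K):=\sum_{v\in K}w(v)\le1-\eta$. If $n\ge n_0(c,\eta,t)$, then $\mathcal H$ has a tiling with at least $(\nu-2\eta)n$ copies.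
\end{lemma}

\begin{proof}
We may assume $\eta<\nu$. Let $C=C(c,\eta,t)$ be large. Maximize $\sum\varphi(K)$ over all $\varphi\ge0$ on the vertex sets $K$ of copies, subject to vertex weights at most $1$ and pair weights at most $\frac Cn$. If the maximum is at least $(\nu-\eta)n$, apply Lemma~\ref{lem:weighted}. Otherwise duality gives $w\ge0$ on the vertices and $u\ge0$ on the pairs with $\sum w+\frac Cn\sum u<(\nu-\eta)n$ and $w(K)+\sum_{xy\subset K}u(xy)\ge1$ for every copy $K$. So $\sum w<(\nu-\eta)n$ and $\sum u<n^2/C$. At most $h^2n^2/(C\eta)$ pairs have $u\ge\eta/h^2$, and they lie in at most $h^4n^h/(C\eta)<cn^h$ labelled copies. Hence some copy $K$ with $w(K)\le1-\eta$ contains no such pair, and $w(K)+\sum_{xy\subset K}u(xy)<1-\eta+\binom h2\frac\eta{h^2}<1$, a contradiction.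
\end{proof}

\subsection{Cheap copies}

Let $\delta_2(\mathcal H)\ge dn$, where $0<d\le1$, let $w:V\to[0,\infty)$, and let $0<\zeta\ll d$ and $0<\gamma\le1$. We fix the following notation. Order the vertices by non-decreasing $w$. Let $Z$ consist of the first $\lceil\zeta n\rceil$ vertices, $w_0=\max_Zw$ and $w'=\max(0,w-w_0)$, so $w'=0$ on $Z$. Let $D=\lfloor(d-2\zeta)n\rfloor$, let $R$ consist of the last $D$ vertices (so $R\cap Z=\emptyset$), and
\[
S=\frac1D\sum_Rw',\qquad \omega=\max_{V\setminus R}w'\le\min_Rw'\le S .
\]

\begin{lemma}\label{lem:cheap}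
In this situation, for $n$ large:
\begin{enumerate}
\item[(1)] $w(K)\le hw_0+w'(K)$ for each copy $K$.
\item[(2)] $\sum w\ge(1-2\zeta)nw_0+DS+\sum_{V\setminus R}w'$.
\item[(3)] Every pair has at least $2\zeta n$ neighbors outside $R$, and these have $w'\le\omega\le S$.
\item[(4)] There are at least $cn^h$ labelled copies $K$, where $c=c(t,d,\zeta,\gamma)>0$, with
\[
w'(K)\le r(1+\gamma)S+(f-r)\,\omega\le(1+\gamma)fS .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(1) holds as $w\le w_0+w'$, (2) as $w=w_0+w'$ outside $Z$ and $w'=0$ on $Z$, and (3) as $dn-D\ge2\zeta n$.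

For (4) let $Y=\{y\notin Z:w'(y)\le(1+\gamma)S\}$. Let $x,z\in Z$ be distinct. Then $|N(x,z)\setminus Z|\ge dn-\lceil\zeta n\rceil\ge D$. No $D$ vertices have total $w'$ larger than $DS$, so among $D$ vertices of $N(x,z)\setminus Z$ at least $D-\frac D{1+\gamma}\ge\frac{\gamma D}2$ are in $Y$ (if $S=0$ then $w'=0$ everywhere, and all are). Thus pairs in $Z$ have many neighbors in $Y$. What we need is that pairs $x\in Z$, $y\in Y$ have many neighbors in $Z$, simultaneously for $sr$ core pairs. Put $\kappa=\zeta\gamma(d-3\zeta)/8$, and let $\Gamma$ be the bipartite graph in which $x\in Z$ and $y\in Y$ are adjacent if $|N(x,y)\cap Z|\ge\kappa n$. For $x\in Z$, the number of $(z,y)\in Z\times Y$ with $xyz\in\mathcal H$ is at least $(|Z|-1)\frac{\gamma D}2\ge2\kappa n^2$ and at most $\deg_\Gamma(x)|Z|+\kappa n^2$. Hence $\deg_\Gamma(x)\ge\kappa n$.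

Now count copies of $K_{s,r}$ in $\Gamma$. For $\mathbf y\in Y^r$ let $\mathrm{cn}(\mathbf y)$ be the number of common neighbors of the entries of $\mathbf y$. Then $\sum_{\mathbf y}\mathrm{cn}(\mathbf y)=\sum_{x\in Z}\deg_\Gamma(x)^r\ge|Z|(\kappa n)^r$. As there are at most $n^r$ tuples, Jensen's inequality gives
\[
\sum_{\mathbf y}\mathrm{cn}(\mathbf y)^s\ge n^{-r(s-1)}\big(|Z|(\kappa n)^r\big)^s=n^r(\kappa^r|Z|)^s=\Omega(n^t).
\]
This is the number of tuples $(x_1,\dots,x_s,y_1,\dots,y_r)\in Z^s\times Y^r$ with all $x_iy_j\in\Gamma$; all but $O(n^{t-1})$ of them have distinct entries. Take such a tuple as core. For the pairs $x_iy_j$ choose extension vertices in $Z$ (at least $\kappa n$ choices, $w'=0$), for the other $\binom s2+\binom r2=f-r$ core pairs choose extension vertices by (3), keeping all vertices distinct. Only the $y_j$ and the latter extension vertices contribute to $w'(K)$, and the bound follows.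
\end{proof}

\begin{proposition}\label{prop:almost}
Let $t\ge2$, $0<d\le1$, $\eta>0$, $\nu=\min\{\frac df,\frac1h\}$, and let $n$ be large. If $\delta_2(\mathcal H)\ge dn$, then $\mathcal H$ has a tiling with at least $(\nu-2\eta)n$ copies.
\end{proposition}

\begin{proof}
We may assume that $\eta$ is small. Let $\sum w\le(\nu-\eta)n$. By Lemma~\ref{lem:cheap} there are at least $cn^h$ labelled copies with
\[
w(K)\le hw_0+(1+\gamma)fS\le\lambda\big((1-2\zeta)nw_0+DS\big)\le\lambda\sum w,\qquad \lambda=\max\Big\{\frac h{(1-2\zeta)n},\frac{(1+\gamma)f}D\Big\}.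
\]
For $\zeta,\gamma$ small, $\lambda n\le\frac{1+\eta}\nu$, so $w(K)\le(1+\eta)(1-\frac\eta\nu)\le(1+\eta)(1-3\eta)\le1-\eta$, as $\nu\le\frac1h\le\frac13$. Apply Lemma~\ref{lem:dual}.
\end{proof}

With Section~\ref{sec:lower} this proves Theorem~\ref{thm:tiling}.

\subsection{Stability for odd $t$}

For odd $t$ we need an almost perfect tiling already for codegree slightly below $d^*n$. This fails for the extremal examples, and we show that it fails only near them. In view of Remark~\ref{rem:three} we define, for a partition $V=A\cup B$:
\begin{itemize}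
\item if $t\ne3$: \emph{regular} triples are the even ones ($AAB$, $BBB$), \emph{irregular} triples the odd ones ($AAA$, $ABB$);
\item if $t=3$: \emph{regular} triples are those of type $AAB$, \emph{irregular} ones those of type $AAA$; triples of types $ABB$ and $BBB$ are neither.
\end{itemize}

\begin{definition}
Let $t\ge3$ be odd. $\mathcal H$ is \emph{$\alpha$-extremal} if there is $B\subset V$ with $|B|\le(d^*+\alpha)n$ such that, with $A=V\setminus B$, at most $\alpha n^3$ edges are irregular.
\end{definition}

\begin{proposition}\label{prop:stability}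
Let $t\ge3$ be odd. For every $\alpha>0$ there is $\varepsilon>0$ such that for every $\eta>0$ and $n\ge n_0(t,\alpha,\eta)$: if $\delta_2(\mathcal H)\ge(d^*-\varepsilon)n$ and $\mathcal H$ is not $\alpha$-extremal, then $\mathcal H$ has a tiling with at least $(\frac1h-2\eta)n$ copies.
\end{proposition}

The idea: for codegree $d^*n$ the estimates of the last proof are just sufficient, so slightly below there is trouble only if they are nearly tight. Then $w'$ is nearly two-valued, about $S$ on a set $B$ of about $d^*n$ vertices and about $0$ on the rest $A$. In this case irregular edges allow us to put one more extension vertex into $A$, which saves a whole $S$.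

\begin{proof}
We may assume that $\alpha,\eta$ are small. Take $\varepsilon\ll\rho\ll\sigma\ll\alpha$ with $\varepsilon\le\frac\rho{20}$, and $\zeta=\gamma\le\min(\varepsilon,\eta)$, $d=d^*-\varepsilon$. Note that $d^*\ge\frac13$, $s\ge2$, $r\ge1$ and $f-r=\binom s2+\binom r2\ge1$. We have $D\ge(d^*-4\varepsilon)n$ and, as $f=d^*h$,
\begin{equation}\label{eq:fD}
\frac{fn}D\le\frac h{1-12\varepsilon}\le h(1+20\varepsilon).
\end{equation}
Let $\sum w\le(\frac1h-\eta)n$. By Lemma~\ref{lem:dual} we must find $\Omega(n^h)$ labelled copies with $w(K)\le1-\eta$. We use the notation of Lemma~\ref{lem:cheap}, whose items we quote as (1)--(4). Note that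
\begin{equation}\label{eq:final}
\frac h{(1-2\zeta)n}\sum w\le\frac{1-h\eta}{1-2\zeta}\le1-\eta .
\end{equation}

\emph{It suffices to find $\Omega(n^h)$ labelled copies with}
\begin{equation}\label{eq:suff}
w'(K)\le(1-\rho)fS .
\end{equation}
Indeed, $(1-\rho)(1+20\varepsilon)\le1$, so $(1-\rho)f\le\frac{hD}n$ by \eqref{eq:fD}, and such copies have $w(K)\le hw_0+\frac{hD}nS\le\frac h{(1-2\zeta)n}\big((1-2\zeta)nw_0+DS\big)\le1-\eta$ by (1), (2) and \eqref{eq:final}.

\medskip
\emph{Step 1: we may assume that $w'$ is nearly two-valued.} Suppose first that $\sum_{V\setminus R}w'\ge3\rho DS$. By (2), $\sum w\ge(1-2\zeta)nw_0+(1+3\rho)DS$. As $(1+\gamma)(1+20\varepsilon)\le1+3\rho$, the copies in (4) satisfy $w(K)\le hw_0+(1+\gamma)fS\le hw_0+\frac hn(1+3\rho)DS\le\frac h{(1-2\zeta)n}\sum w\le1-\eta$, and we are done. So assume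
\begin{equation}\label{eq:outR}
\sum_{V\setminus R}w'<3\rho DS ;
\end{equation}
in particular $S>0$. Suppose next that $\omega<(1-2f\rho)S$. Then the copies in (4) have $w'(K)\le r(1+\gamma)S+(f-r)(1-2f\rho)S\le fS(1+\gamma-2\rho)\le(1-\rho)fS$, so they satisfy \eqref{eq:suff} and we are done. So assume $\omega\ge(1-2f\rho)S$; hence $w'\ge(1-2f\rho)S$ on $R$.

Let $A=\{v:w'(v)\le\sqrt\rho\,S\}$ and $B=V\setminus A$. Then $R\subset B$, and $|B\setminus R|\le3\sqrt\rho\,n$ by \eqref{eq:outR}. So $|B|\le(d^*+3\sqrt\rho)n$ and $|A|\ge\frac n3$. Let $B_0=\{y\in R:w'(y)\le(1+\rho^{1/4})S\}$. Since $w'-(1-2f\rho)S\ge0$ on $R$ has sum $2f\rho DS$, we get $|R\setminus B_0|\le2f\rho^{3/4}D\le\sqrt\rho\,n$, and so $|B\setminus B_0|\le4\sqrt\rho\,n$.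

\medskip
\emph{Step 2: light pairs.} Call a pair \emph{light} if it has at least $\sigma n$ neighbors in $A$, and \emph{half-light} if it has at least $\sigma n/2$. Call $x\in A$ of \emph{type I} if at least $\sigma n$ vertices $x'\in A$ form a non-light pair with $x$, and of \emph{type II} otherwise.

\emph{Case 1: at least $2t\sigma n$ vertices are of type II.} Choose core vertices of type II greedily so that all core pairs are light (at each step at most $t\sigma n+t$ vertices are excluded), and all extension vertices in $A$. This gives $\Omega(n^h)$ labelled copies with $w'(K)\le h\sqrt\rho\,S\le(1-\rho)fS$.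

\emph{Case 2: fewer than $2t\sigma n$ vertices are of type II.} We first claim that \emph{every $x$ of type I forms half-light pairs with all but at most $4\sigma n$ vertices $y\in B$}. Let $X'\subset A$ be the set of $x'$ for which $xx'$ is not light, so $|X'|\ge\sigma n$. For $x'\in X'$ we have $|N(x,x')\cap B|\ge(d^*-\varepsilon-\sigma)n\ge|B|-2\sigma n$. So at most $2\sigma n|X'|$ pairs $(x',y)\in X'\times B$ have $xx'y\notin\mathcal H$, and hence $|N(x,y)\cap X'|<\frac{|X'|}2$ for at most $4\sigma n$ vertices $y\in B$. For all other $y$ we have $|N(x,y)\cap A|\ge\frac{|X'|}2\ge\frac{\sigma n}2$.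

As $|B|\le(d^*+\alpha)n$ and $\mathcal H$ is not $\alpha$-extremal, more than $\alpha n^3$ edges are irregular. So one of the following two subcases holds; for $t=3$ the first one does.

\emph{Case 2a: more than $\frac\alpha2n^3$ edges are of type $AAA$.} The sum of $|N(x,x')\cap A|$ over all $AA$-pairs exceeds $\frac{3\alpha}2n^3$, and non-light pairs contribute at most $\frac{\sigma}2n^3$. So at least $\alpha n^2$ $AA$-pairs are light, and at least $\frac\alpha2n^2$ of these consist of type I vertices. Choose such a pair $x_1x_2$, then $x_3,\dots,x_s\in A$ of type I, then $y_1,\dots,y_r\in B_0$ forming half-light pairs with all $x_i$; by the claim there are linearly many choices for each. Choose extension vertices in $A$ for $x_1x_2$ and for all $x_iy_j$, and by (3) for the other $f-r-1$ core pairs. Then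
\begin{equation}\label{eq:save}
w'(K)\le r(1+\rho^{1/4})S+(f-r-1)S+h\sqrt\rho\,S\le\big(f-1+h\rho^{1/4}+h\sqrt\rho\big)S\le(1-\rho)fS .
\end{equation}

\emph{Case 2b: $t\ge5$ and more than $\frac\alpha2n^3$ edges are of type $ABB$.} Here $r\ge2$. The sum of $|N(y,y')\cap A|$ over all $BB$-pairs exceeds $\frac\alpha2n^3$. So at least $\frac\alpha4n^2$ $BB$-pairs are light, and at least $\frac\alpha8n^2$ of them lie in $B_0$. By the claim, at most $4\sigma n^2$ pairs of a type I vertex and a vertex of $B$ are not half-light. So at most $\sqrt\sigma\,n$ vertices $y\in B$, called bad, form non-half-light pairs with more than $4\sqrt\sigma\,n$ type I vertices. Choose a light pair $y_1y_2$ of non-bad vertices of $B_0$, then non-bad $y_3,\dots,y_r\in B_0$, then $x_1,\dots,x_s$ of type I forming half-light pairs with all $y_j$. There are $\Omega(n^2)$ choices for the pair and linearly many for each other vertex, since at least $|A|-2t\sigma n$ vertices are of type I. Choose extension vertices in $A$ for $y_1y_2$ and for all $x_iy_j$, and by (3) for the other $f-r-1$ core pairs. Again \eqref{eq:save} holds.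

In all cases we found $\Omega(n^h)$ labelled copies satisfying \eqref{eq:suff}.
\end{proof}

\section{Absorption}\label{sec:absorb}

Throughout this section $\delta_2(\mathcal H)\ge(\frac13-\frac1{100})n\ge0.32n$. In particular, any $t$ distinct vertices can be completed greedily to a copy with this core, and there are $\Omega(n^h)$ labelled copies.

\subsection{Reachability and absorbing sets}

Vertices $u\ne v$ are \emph{$(\beta,i)$-reachable} if there are at least $\beta n^{ih-1}$ sets $T\subset V\setminus\{u,v\}$ with $|T|=ih-1$ such that both $\mathcal H[T\cup\{u\}]$ and $\mathcal H[T\cup\{v\}]$ have $K_t^+$-factors; such a set $T$ is called a \emph{witness}. A set of vertices is \emph{$(\beta,i)$-closed} if any two of its vertices are $(\beta,i)$-reachable in $\mathcal H$. Three simple facts, in which $\beta'>0$ depends only on $t$, $i$, $j$, $\beta$: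

\begin{itemize}
\item[(F1)] If $u\neq v$ and for at least $\beta n$ vertices $w$ the pairs $u,w$ and $w,v$ are $(\beta,i)$- and $(\beta,j)$-reachable, then $u,v$ are $(\beta',i+j)$-reachable. Use the sets $T_1\cup T_2\cup\{w\}$ with disjoint witnesses $T_1\not\ni v$ and $T_2\not\ni u$ for the two pairs: $T_1\cup\{u\}$ and $T_2\cup\{w\}$ have factors, and so do $T_1\cup\{w\}$ and $T_2\cup\{v\}$. Each set arises a bounded number of times.
\item[(F2)] If $u,v$ are $(\beta,i)$-reachable, they are $(\beta',i+1)$-reachable: add a disjoint copy to each witness.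
\item[(F3)] If $|L(u)\cap L(v)|\ge\beta n^2$, then $u,v$ are $(\beta',1)$-reachable: take $x_1x_2\in L(u)\cap L(v)$ as two core vertices and choose greedily, outside $\{u,v\}$, all other vertices of a copy except the extension vertex of $x_1x_2$; both $u$ and $v$ can play its role.
\end{itemize}

\begin{lemma}\label{lem:absorb}
If $V$ is $(\beta,i)$-closed, then for each $\mu>0$ there is $\mu'>0$, depending on $t,\beta,i,\mu$, such that for $n$ large there is $W\subset V$ with $|W|\le\mu n$ and $h\mid|W|$ such that $\mathcal H[W\cup U]$ has a $K_t^+$-factor for each $U\subset V\setminus W$ with $|U|\le\mu'n$ and $h\mid|U|$.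
\end{lemma}

\begin{proof}
Let $b=ih^2$. For an $h$-set $Q=\{q_1,\dots,q_h\}$ take a copy on $K=\{k_1,\dots,k_h\}$ and witnesses $T_j$ for the reachability of $q_j,k_j$ ($1\le j\le h$), with $K$ and all $T_j$ disjoint from each other and from $Q$. Then $M=K\cup\bigcup T_j$ has $h+h(ih-1)=b$ elements. $\mathcal H[M]$ has a factor (use the sets $T_j\cup\{k_j\}$), and so has $\mathcal H[M\cup Q]$ (use $K$ and the sets $T_j\cup\{q_j\}$). Call such $M$ an absorber of $Q$. Each $Q$ has at least $\beta''n^b$ absorbers, for some $\beta''=\beta''(t,\beta,i)>0$.

Choose each $b$-set independently with probability $\theta n^{1-b}$, where $\theta\ll\beta'',\mu,\frac1b$. The expected number of chosen sets is at most $\theta n$, and the expected number of intersecting pairs of chosen sets is at most $b^2\theta^2n$. By Markov's inequality and the Chernoff bound, with positive probability at most $2\theta n$ sets are chosen, at most $4b^2\theta^2n$ pairs of chosen sets intersect, and each $Q$ has at least $\beta''\theta n/2$ chosen absorbers. Delete one set from each intersecting pair, and all $M$ for which $\mathcal H[M]$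 has no factor. Each $Q$ keeps at least $\beta''\theta n/4$ absorbers. Let $W$ be the union of the remaining sets, so $|W|\le2b\theta n\le\mu n$, and $\mu'=\beta''\theta/4$. Split $U$ into $h$-sets and assign to them distinct absorbers one by one; the unused sets have factors of their own.
\end{proof}

\subsection{A partition into few closed classes}

\begin{lemma}\label{lem:classes}
There is $\beta=\beta(t)>0$ such that, for $n$ large, $V$ has a partition $V_1\cup\dots\cup V_k$ with $k\le3$, $|V_i|\ge\frac n4$, and all $V_i$ $(\beta,16)$-closed.
\end{lemma}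

\begin{proof}
Let $u\,R_0\,v$ mean that $u\ne v$ and $|L(u)\cap L(v)|\ge\frac{n^2}{1000}$. We need two properties of $R_0$.

First, among any four vertices two are $R_0$-related. For $|L(u)|\ge\frac{n-1}2\cdot0.32n$ for each $u$, so four links have total size at least $0.64n^2-O(n)$, while there are at most $\frac{n^2}2$ pairs. So the six pairwise intersections have total size at least $\frac{n^2}{10}$.

Second, every vertex $w$ has at least $0.3n$ $R_0$-neighbors. For counting pairs $yz\in L(w)$ together with their neighbors $x$ gives
\[
|L(w)|\cdot0.32n\le\sum_{x\in V}|L(w)\cap L(x)|\le\big(|N_{R_0}(w)|+1\big)|L(w)|+\frac{n^3}{1000},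
\]
where $N_{R_0}(w)$ is the set of $R_0$-neighbors of $w$, and $|L(w)|\ge\frac{n^2}7$.

Let $c=\frac1{100}$. By (F1)--(F3) there are constants $\beta_1>\dots>\beta_4>0$ depending only on $t$ such that, with $R_j$ denoting $(\beta_j,2^j)$-reachability for $1\le j\le4$, the following holds for $0\le j\le3$: $R_j\subset R_{j+1}$, and any two distinct vertices with at least $cn$ common $R_j$-neighbors are $R_{j+1}$-related. Let $a_j$ be the largest number of pairwise $R_j$-unrelated vertices. Then $3\ge a_0\ge a_1\ge a_2\ge a_3\ge1$, so $a_j=a_{j+1}=:k$ for some $j\le2$. This equality provides the classes, as follows.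

Let $v_1,\dots,v_k$ be pairwise $R_{j+1}$-unrelated. Then they are pairwise $R_j$-unrelated, and any two of them have fewer than $cn$ common $R_j$-neighbors. Every other vertex is $R_j$-related to some $v_i$, as $a_j=k$. Let $U_i$ consist of $v_i$ and all vertices that are $R_j$-related to $v_i$ and to no other $v_l$. Then $|U_i|\ge0.3n-2cn=0.28n$. Any two vertices $w,w'\in U_i\setminus\{v_i\}$ are $R_j$-related, since otherwise $w,w'$ and the $v_l$ with $l\ne i$ would be $k+1$ pairwise $R_j$-unrelated vertices. So any two vertices of $U_i$ are $R_j$-related.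

A vertex outside $\bigcup U_i$ is a common $R_j$-neighbor of two of the $v_i$, so there are at most $3cn$ such vertices. Each of these has at least $0.27n$ $R_0$-neighbors in $\bigcup U_i$, hence at least $0.09n$ in some $U_i$; add it to one such class. Let $V_i$ be the resulting classes. If $w\in V_i$ was added and $a\in U_i$, then $w,a$ have at least $0.09n-1\ge cn$ common $R_j$-neighbors, so $w\,R_{j+1}\,a$. If $w,w'\in V_i$ were both added, they have all of $U_i$ as common $R_{j+1}$-neighbors, so $w\,R_{j+2}\,w'$. As $j+2\le4$ and $R_{j+2}\subset R_4$, all $V_i$ are $(\beta_4,16)$-closed.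
\end{proof}

\subsection{Merging the classes}

For a partition $V=V_1\cup\dots\cup V_k$ the \emph{index vector} of a set $K$ is $(|K\cap V_1|,\dots,|K\cap V_k|)$. For $\mu>0$ let $I_\mu$ be the set of index vectors attained by at least $\mu n^h$ labelled copies. Let $\mathbb Z_0^k=\{z\in\mathbb Z^k:\sum z_i=0\}$, and let $\Lambda_\mu\subset\mathbb Z_0^k$ be the subgroup generated by the differences of elements of $I_\mu$. Let $\mathbf e_1,\dots,\mathbf e_k$ be the unit vectors.

\begin{lemma}\label{lem:merge}
Let $V=V_1\cup\dots\cup V_k$, $k\le3$, with all $V_i$ $(\beta,i_0)$-closed and $|V_i|\ge\frac n4$, and let $\Lambda_\mu=\mathbb Z_0^k$. Then $V$ is $(\beta',i')$-closed, where $\beta'>0$ and $i'$ depend only on $t,\beta,i_0,\mu$.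
\end{lemma}

\begin{proof}
Let $x\in V_i$, $y\in V_j$, $i\ne j$. Then $\mathbf e_i-\mathbf e_j=\sum_{v\in I_\mu}c_vv$ with integers $c_v$ such that $\sum c_v=0$. As there are finitely many possible sets $I_\mu$, we may take the $c_v$ bounded in terms of $h$. Collecting positive and negative coefficients we obtain lists $\mathcal P,\mathcal Q$ of the same number $N_1$ of vectors of $I_\mu$ with $\sum\mathcal P=\sum\mathcal Q+\mathbf e_i-\mathbf e_j$. Choose disjoint copies with these index vectors, avoiding $x,y$. The $\mathcal P$-copies contain a vertex $p\in V_i$, the $\mathcal Q$-copies contain a vertex $q\in V_j$, and the other vertices $p_l$ of the $\mathcal P$-copies can be matched with the other vertices $q_l$ of the $\mathcal Q$-copies such that $p_l,q_l$ are in the same class ($1\le l\le N_1h-1$). Choose disjoint witnesses $T_x,T_y,T_l$ for the reachability of $(x,p)$, $(y,q)$, $(p_l,q_l)$, avoiding $x,y$ and all copies. Let $T$ be the union of all these witnesses and copies. Then $|T|=2N_1h+(N_1h+1)(i_0h-1)\equiv-1\pmod h$. A factor of $T\cup\{x\}$ is obtained from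
\[
T_x\cup\{x\},\quad\text{the $\mathcal P$-copies},\quad T_l\cup\{q_l\}\ (1\le l\le N_1h-1),\quad T_y\cup\{q\},
\]
and one of $T\cup\{y\}$ from $T_y\cup\{y\}$, the $\mathcal Q$-copies, the sets $T_l\cup\{p_l\}$, and $T_x\cup\{p\}$. There are $\Omega(n^{|T|})$ such $T$. Only finitely many values of $|T|$ occur, so by (F2) all pairs, also those within a class, are reachable with a common $i'$.
\end{proof}

If $\Lambda_\mu\ne\mathbb Z_0^k$, there is a divisibility obstruction: a prime $p$ and a non-constant coloring $c:V\to\mathbb Z_p$ such that almost all copies have the same color sum $c(K):=\sum_{v\in K}c(v)$. Which $3$-graphs have this property?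

\paragraph{The answer without error terms.} Suppose that $c(K)=\varrho$ for \emph{every} copy $K$. (i) All neighbors of a pair $xy$ have the same color $\mathrm{col}(xy)$, since otherwise changing the extension vertex of the core pair $xy$ changes $c(K)$. (ii) So $\sum_ic(x_i)+\sum_{i<j}\mathrm{col}(x_ix_j)=\varrho$ for any $t$ distinct vertices. (iii) Change two core vertices independently, $x$ to $x'$ and $y$ to $y'$: the alternating sum of the four equations is $\mathrm{col}(xy)-\mathrm{col}(x'y)-\mathrm{col}(xy')+\mathrm{col}(x'y')=0$, so $\mathrm{col}(xy)=\xi(x)+\xi(y)+\kappa_0$ for some function $\xi$ and constant $\kappa_0$. (iv) Change one core vertex: $c+(t-1)\xi$ is constant. (v) For an edge $xyz$, the equations $c(z)=\xi(x)+\xi(y)+\kappa_0$ and $c(x)=\xi(z)+\xi(y)+\kappa_0$ show that $c+\xi$ is constant. From (iv) and (v), $(t-2)c$ is constant, so $p\mid t-2$, and from (v) $c(x)+c(y)+c(z)$ is the same for all edges.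

Conversely, if $c(x)+c(y)+c(z)=\kappa$ for all edges and $p\mid t-2$, a copy with core $x_1,\dots,x_t$ has
\[
c(K)=\sum_ic(x_i)+\sum_{i<j}\big(\kappa-c(x_i)-c(x_j)\big)=(2-t)\sum_ic(x_i)+\binom t2\kappa=\binom t2\kappa .
\]
For $p=2$ this is the parity obstruction of Section~\ref{sec:lower}. For $p=3$ we have $t\equiv2\pmod 3$, so $t\ne3$; then $V$ is split into three classes, the neighbors of a pair lie in one class, and the minimum codegree is at most about $\frac n3$, which is below the range that matters for $t\ne3$. The proof of the next lemma is the argument above, carried out for almost all instead of all tuples.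

\begin{lemma}\label{lem:lattice}
For every $\theta\in(0,10^{-5}]$ there is $\mu>0$ such that for $n$ large: if $V=V_1\cup\dots\cup V_k$ with $k\in\{2,3\}$, $|V_i|\ge\frac n4$ and $\Lambda_\mu\ne\mathbb Z_0^k$, then there are a prime $p$, a map $c:V\to\mathbb Z_p$ constant on each $V_i$, and $\kappa\in\mathbb Z_p$ such that
\begin{itemize}
\item $c(V)=\mathbb Z_p$, $p\in\{2,3\}$, and $p\mid t-2$;
\item all but at most $\theta n^3$ edges $xyz$ satisfy $c(x)+c(y)+c(z)=\kappa$;
\item $|c^{-1}(j)|\ge\delta_2(\mathcal H)-120\theta n$ for each $j\in\mathbb Z_p$.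
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mu\ll\mu_1\ll\mu_2\ll\mu_3\ll\theta$. The group $\mathbb Z_0^k/\Lambda_\mu$ is nontrivial, finitely generated and abelian, so for some prime $p$ there is a nonzero homomorphism $\psi:\mathbb Z_0^k\to\mathbb Z_p$ that vanishes on $\Lambda_\mu$. Put $c(v)=\psi(\mathbf e_i-\mathbf e_1)$ for $v\in V_i$. Then $c$ is not constant, as the $\mathbf e_i-\mathbf e_1$ generate $\mathbb Z_0^k$. Let $C=c(V)$, so $|C|\le3$; since only these at most three colors occur, none of the estimates below depends on $p$. If two copies have index vectors in $I_\mu$, their color sums differ by $\psi$ of an element of $\Lambda_\mu$, so they agree. There are $\Omega(n^h)$ labelled copies and at most $(h+1)^3$ index vectors, so $I_\mu\ne\emptyset$. Hence there is $\varrho$ such that all but $(h+1)^3\mu n^h$ labelled copies have $c(K)=\varrho$; call the exceptions \emph{wrong}.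

\emph{Step 1: colors of pairs.} Call a pair $xy$ ambiguous if it has at least $\mu_1n$ neighbors in each of two different classes $c^{-1}(j)$, $c^{-1}(j')$. An ambiguous ordered pair $(x_1,x_2)$ can be completed in $\Omega(n^{h-3})$ ways to a copy minus the extension vertex of the core pair $x_1x_2$; for one of the two classes, every choice of that vertex in the class gives a wrong copy. So each ambiguous ordered pair gives $\Omega(\mu_1n^{h-2})$ wrong labelled copies, and at most $\mu_1n^2$ ordered pairs are ambiguous. For non-ambiguous $xy$ let $\mathrm{col}(xy)\in C$ be the unique $j$ with $|N(x,y)\cap c^{-1}(j)|\ge\mu_1n$. All but at most $2\mu_1n$ neighbors $z$ of $xy$ have $c(z)=\mathrm{col}(xy)$.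

\emph{Step 2: the color sum.} For all but at most $\mu_2n^t$ ordered $t$-tuples $(x_1,\dots,x_t)$, the entries are distinct, all pairs are non-ambiguous, and
\begin{equation}\label{eq:sum}
\sum_ic(x_i)+\sum_{i<j}\mathrm{col}(x_ix_j)=\varrho .
\end{equation}
For at most $\binom t2\mu_1n^t+O(n^{t-1})$ tuples violate the first two conditions, and any other tuple violating \eqref{eq:sum} extends to $\Omega(n^{h-t})$ wrong labelled copies, by choosing extension vertices $z$ of $x_ix_j$ with $c(z)=\mathrm{col}(x_ix_j)$.

\emph{Step 3: $\mathrm{col}$ splits.} For random independent $x,x',y,y',z_3,\dots,z_t\in V$, with probability at least $1-4\mu_2$ Step 2 applies to the four tuples that start with $x$ or $x'$, continue with $y$ or $y'$, and end with $z_3,\dots,z_t$. In the alternating sum of the four equations \eqref{eq:sum} all terms except those for the first two entries cancel, and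
\[
\mathrm{col}(xy)-\mathrm{col}(x'y)-\mathrm{col}(xy')+\mathrm{col}(x'y')=0 .
\]
By averaging we can fix $x'=x_0$, $y'=y_0$ such that this holds, with all terms defined, for all but $5\mu_2n^2$ ordered pairs $(x,y)$. With $\xi(x)=\mathrm{col}(xy_0)$ and $\xi'(y)=\mathrm{col}(x_0y)-\mathrm{col}(x_0y_0)$ we have $\mathrm{col}(xy)=\xi(x)+\xi'(y)$ for these pairs. As $\mathrm{col}(xy)=\mathrm{col}(yx)$, for all but $10\mu_2n^2$ pairs $\xi'(x)-\xi(x)=\xi'(y)-\xi(y)$. So $\xi'-\xi$ equals a constant $\kappa_0$ for all but $10\mu_2n$ vertices. Hence $\mathrm{col}(xy)$ is defined and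
\[
\mathrm{col}(xy)=\xi(x)+\xi(y)+\kappa_0
\]
for all but $\mu_3n^2$ ordered pairs, called exceptional. Where $\xi$ is undefined, set it to $0$.

\emph{Step 4: changing one core vertex.} Compare \eqref{eq:sum} for $(x,y,z_3,\dots,z_t)$ and $(x',y,z_3,\dots,z_t)$, using Step 3 for the $2(t-1)$ pairs consisting of $x$ or $x'$ and one of $y,z_3,\dots,z_t$. With failure probability at most $2\mu_2+2(t-1)\mu_3\le3t\mu_3$ we get $c(x)+(t-1)\xi(x)=c(x')+(t-1)\xi(x')$. This equation involves only $x$ and $x'$, so it holds for all but $3t\mu_3n^2$ ordered pairs $(x,x')$, and $c+(t-1)\xi$ equals a constant $\lambda'$ for all but $3t\mu_3n$ vertices.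

\emph{Step 5: using edges.} Consider ordered triples $(x,y,z)$ with $xyz\in\mathcal H$. By Steps 1 and 3, for all but $\mu_3n^3+2\mu_1n^3\le2\mu_3n^3$ of them
\begin{equation}\label{eq:edge}
c(z)=\xi(x)+\xi(y)+\kappa_0 .
\end{equation}
Exchanging $x$ and $z$, for all but $4\mu_3n^3$ of them also $c(x)=\xi(z)+\xi(y)+\kappa_0$, and hence $c(z)+\xi(z)=c(x)+\xi(x)$. As each pair $xz$ has at least $\frac n4$ neighbors $y$, the last equation holds for all but $16\mu_3n^2$ ordered pairs $(x,z)$. So $c+\xi$ equals a constant $\lambda$ for all but $16\mu_3n$ vertices. Together with Step 4, $(t-2)c=(t-1)\lambda-\lambda'$ for all but $20t\mu_3n$ vertices, in particular for some vertex of each $V_i$. As $c$ is not constant and $p$ is prime, $p\mid t-2$. Moreover, by \eqref{eq:edge}, for all but $2\mu_3n^3+32\mu_3n^3\le\theta n^3$ ordered triples forming an edge, $c(z)=2\lambda-c(x)-c(y)+\kappa_0$, i.e.\ $c(x)+c(y)+c(z)=\kappa:=2\lambda+\kappa_0$.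

\emph{Step 6: large classes.} Let $a,b\in C$. There are at least $\frac{n^2}{20}$ ordered pairs $(x,y)$, $x\ne y$, with $c(x)=a$, $c(y)=b$, and at most $6\theta n^3$ ordered triples that form an edge violating the last equation. So some such pair has at most $120\theta n$ violating neighbors, and all its other neighbors $z$ have $c(z)=\kappa-a-b$. As $\delta_2(\mathcal H)>120\theta n$, we get $\kappa-a-b\in C$ and $|c^{-1}(\kappa-a-b)|\ge\delta_2(\mathcal H)-120\theta n$. Hence $C+b\subset\kappa-C$ for each $b\in C$, and by cardinality $C+b=\kappa-C$. So $C+b=C+b'$ for all $b,b'\in C$, and $C$ is invariant under translation by some $b-b'\ne0$, which generates $\mathbb Z_p$. So $C=\mathbb Z_p$, $p=|C|\le3$, and $\kappa-a-b$ takes every value in $\mathbb Z_p$.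
\end{proof}

\begin{corollary}\label{cor:closed}
Let $n$ be large.

\textup{(i)} If $t=3$ and $\delta_2(\mathcal H)\ge(\frac13-\frac1{100})n$, or $t\ge5$ is odd and $\delta_2(\mathcal H)\ge0.35n$, then $V$ is $(\beta,i)$-closed with $\beta,i$ depending only on $t$.

\textup{(ii)} If $t$ is even, $\delta_2(\mathcal H)\ge0.45n$ and $0<\theta\le10^{-5}$, then $V$ is $(\beta,i)$-closed with $\beta,i$ depending only on $t,\theta$, or there is a partition $V=A\cup B$ with $|A|,|B|\ge\frac n3$ and at most $\theta n^3$ odd edges.
\end{corollary}

\begin{proof}
Take the partition of Lemma~\ref{lem:classes}. If $k=1$, $V$ is closed. Otherwise take $\mu$ from Lemma~\ref{lem:lattice}, with $\theta=10^{-5}$ in (i). If $\Lambda_\mu=\mathbb Z_0^k$, apply Lemma~\ref{lem:merge}. Otherwise we have $p,c,\kappa$ as in Lemma~\ref{lem:lattice}. For $t=3$, $p\mid1$ is impossible. For $t\ne3$, $p=3$ is impossible, since three classes of size at least $0.35n-120\theta n$ do not fit into $V$. So $p=2$, which is impossible for odd $t$ as $p\mid t-2$. For even $t$ let $A=c^{-1}(1)$ if $\kappa=0$, $A=c^{-1}(0)$ if $\kappa=1$, and $B=V\setminus A$.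 In both cases $c(x)+c(y)+c(z)=\kappa$ says exactly that $|\{x,y,z\}\cap A|$ is even. Both classes have at least $0.45n-120\theta n\ge\frac n3$ vertices.
\end{proof}

\section{The non-extremal case}\label{sec:nonext}

\begin{proposition}\label{prop:nonext}
For each $\alpha\in(0,10^{-5}]$ there is $\varepsilon_1=\varepsilon_1(t,\alpha)\in(0,\alpha]$ such that the following holds for all large $n$ with $h\mid n$.

\textup{(a)} If $t$ is even and $\delta_2(\mathcal H)\ge(\frac12-\varepsilon_1)n$, then $\mathcal H$ has a $K_t^+$-factor, or there is a partition $V=A\cup B$ with $|A|,|B|\ge\frac n3$ and at most $\alpha n^3$ odd edges.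

\textup{(b)} If $t\ge3$ is odd and $\delta_2(\mathcal H)\ge(d^*-\varepsilon_1)n$, then $\mathcal H$ has a $K_t^+$-factor or is $\alpha$-extremal.
\end{proposition}

\begin{proof}
Note that $d^*=\frac13$ for $t=3$ and $d^*\ge\frac25$ for odd $t\ge5$. By Corollary~\ref{cor:closed} (with $\theta=\alpha$ for even $t$) we may assume that $V$ is closed with constants independent of $n$. Apply Lemma~\ref{lem:absorb} with a small $\mu$, which gives $W$ and $\mu'$. Let $\mathcal H'=\mathcal H-W$ and $n'=n-|W|$. It suffices to find a tiling of $\mathcal H'$ with at least $(\frac1h-2\eta)n'$ copies, where $\eta=\frac{\mu'}{2h}$: it leaves at most $\mu'n$ vertices of $\mathcal H'$ uncovered, their number is divisible by $h$, and they are absorbed by $W$.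

(a) For $\varepsilon_1,\mu$ small, $\delta_2(\mathcal H')\ge(\frac12-\varepsilon_1-\mu)n\ge d^*n'$, because $d^*<\frac12$. Apply Proposition~\ref{prop:almost} with $d=d^*$, so $\nu=\frac1h$.

(b) Let $\varepsilon$ be given by Proposition~\ref{prop:stability} for $\frac\alpha2$, and let $\varepsilon_1=\min(\frac\varepsilon2,\alpha)$ and $\mu\le\min(\frac\varepsilon4,\frac\alpha4)$. Then $\delta_2(\mathcal H')\ge(d^*-\varepsilon)n'$. If $\mathcal H$ is not $\alpha$-extremal, then $\mathcal H'$ is not $\frac\alpha2$-extremal: a witness $B$ for $\mathcal H'$ would, with $W$ added to $A$, leave at most $\frac\alpha2n^3+\mu n^3\le\alpha n^3$ irregular edges in $\mathcal H$. So Proposition~\ref{prop:stability} applies to $\mathcal H'$; its $\varepsilon$ does not depend on $\eta$.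
\end{proof}

\section{The extremal case: preparation}\label{sec:prep}

Let $b^*=\frac12$ for $t$ even and $b^*=d^*\ge\frac13$ for $t$ odd. Let $\alpha\in(0,10^{-5}]$ be sufficiently small in terms of $t$, let $\theta=100\alpha$, $\tau=\theta^{1/3}$, let $\varepsilon_1\le\alpha$ be given by Proposition~\ref{prop:nonext}, and let $\delta_2(\mathcal H)\ge(b^*-\varepsilon_1)n$. In this section we suppose that $\mathcal H$ has a partition $(A,B)$ as in Proposition~\ref{prop:nonext}(a) ($t$ even), respectively is $\alpha$-extremal via $(A,B)$ ($t$ odd). So at most $\alpha n^3$ edges are irregular.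

The plan is to see that almost all regular triples are edges, to replace $(A,B)$ by a partition into two classes of vertices whose individual links are nearly ideal and a small exceptional set $E$, and then to provide the tools for building copies.

\subsection{Cleaning up}

\begin{lemma}\label{lem:dense}
$|B|-(b^*-\varepsilon_1)n\le12\alpha n$, $\big||B|-b^*n\big|\le\theta n$, and at most $\theta n^3$ regular triples are non-edges.
\end{lemma}

\begin{proof}
In all cases $|A|\ge\frac n3$, so $\binom{|A|}2\ge\frac{n^2}{20}$. Summing codegrees over $AA$-pairs and using $3e(AAA)\le3\alpha n^3$,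
\begin{equation}\label{eq:AAB}
\binom{|A|}2(b^*-\varepsilon_1)n-3\alpha n^3\le e(AAB)\le\binom{|A|}2|B| ,
\end{equation}
so $|B|\ge(b^*-\varepsilon_1)n-60\alpha n$. For the upper bound, if $t$ is odd then $|B|\le(b^*+\alpha)n$ by definition. If $t$ is even, summing codegrees over $AB$-pairs gives $|A||B|(\frac12-\varepsilon_1)n-2\alpha n^3\le|A||B||A|$, because $2e(ABB)\le2\alpha n^3$. As $|A||B|\ge\frac29n^2$, we get $|A|\ge(\frac12-\varepsilon_1)n-9\alpha n$. In both cases $|B|-(b^*-\varepsilon_1)n\le12\alpha n$ and $\big||B|-b^*n\big|\le61\alpha n$.

By \eqref{eq:AAB}, at most $\frac{n^2}2\cdot12\alpha n+3\alpha n^3=9\alpha n^3$ triples $AAB$ are non-edges. For $t\ne3$, when $ABB$ is irregular, summing over $BB$-pairs gives $3e(BBB)\ge\binom{|B|}2(b^*-\varepsilon_1)n-\alpha n^3$, so at most $\frac13\big[\frac{n^2}2\cdot12\alpha n+\alpha n^3\big]\le3\alpha n^3$ triples $BBB$ are non-edges.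
\end{proof}

In an ideal situation the link of a vertex of $A$ consists of all $AB$-pairs, and the link of a vertex of $B$ contains all $AA$-pairs and, for $t\ne3$, all $BB$-pairs. Accordingly, call a pair \emph{monochromatic} if it is of type $AA$ or, when $t\ne3$, of type $BB$. (For $t=3$ only $AA$-pairs are called monochromatic.) For $v\in V$ let $\mathrm{cr}(v)$ and $\mathrm{mo}(v)$ be the numbers of $AB$-pairs and of monochromatic pairs in $L(v)$, and let $\overline{\mathrm{cr}}(v)$ and $\overline{\mathrm{mo}}(v)$ be the numbers of $AB$-pairs and of monochromatic pairs that avoid $v$ and are \emph{not} in $L(v)$.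

\begin{lemma}\label{lem:link}
If $\mathrm{mo}(v)\le\tau n^2$, then $\overline{\mathrm{cr}}(v)\le5\tau n^2$. If $t$ is even and $\mathrm{cr}(v)\le\tau n^2$, then $\overline{\mathrm{mo}}(v)\le5\tau n^2$.
\end{lemma}

\begin{proof}
For the first statement note that $\sum_{a\in A\setminus\{v\}}|N(v,a)\cap A|\le2\,\mathrm{mo}(v)\le2\tau n^2$. So
\[
\overline{\mathrm{cr}}(v)\le|A||B|-\sum_{a\in A\setminus\{v\}}|N(v,a)\cap B|\le|A|\big(|B|-(b^*-\varepsilon_1)n\big)+n+2\tau n^2\le5\tau n^2
\]
by Lemma~\ref{lem:dense}. For the second, $\sum_{a\in A\setminus\{v\}}|N(v,a)\cap B|=\mathrm{cr}(v)$, so $L(v)$ contains at least $\frac12\big[(|A|-1)(\frac12-\varepsilon_1)n-\tau n^2\big]$ $AA$-pairs, and at most $\frac12\big[|A|(|A|-(\frac12-\varepsilon_1)n)+n+\tau n^2\big]$ $AA$-pairs are missing. The same holds with $A$ and $B$ interchanged. As $|A|,|B|\le(\frac12+\theta)n$, we get $\overline{\mathrm{mo}}(v)\le2\theta n^2+n+\tau n^2\le5\tau n^2$.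
\end{proof}

Define
\[
A^\circ=\{v:\mathrm{mo}(v)\le\tau n^2\},\qquad B^\circ=\{v:\overline{\mathrm{mo}}(v)\le5\tau n^2\},\qquad E=V\setminus(A^\circ\cup B^\circ).
\]
At least $\frac{n^2}5$ monochromatic pairs avoid $v$ (for $t\ne3$ because $|A|^2+|B|^2\ge\frac{n^2}2$, for $t=3$ because $|A|\approx\frac23n$ and $\frac12\cdot\frac49>\frac15$), so $A^\circ\cap B^\circ=\emptyset$. A monochromatic pair in the link of a vertex of $A$ gives an irregular edge, and one missing in the link of a vertex of $B$ gives a regular non-edge. So $\sum_{v\in A}\mathrm{mo}(v)\le3\theta n^3$ and $\sum_{v\in B}\overline{\mathrm{mo}}(v)\le3\theta n^3$, whence $|A\setminus A^\circ|,|B\setminus B^\circ|\le3\frac\theta\tau n=3\tau^2n$. As $A^\circ\cap B\subset B\setminus B^\circ$ and $B^\circ\cap A\subset A\setminus A^\circ$, the new classes agree with the old ones outside a set of at most $6\tau^2n$ vertices, which contains $E$ and touches at most $6\tau^2n^2$ pairs. Let $\Pi=\binom{A^\circ}2\cup\binom{B^\circ}2$ if $t\ne3$ and $\Pi=\binom{A^\circ}2$ if $t=3$. For $\tau$ small we obtain: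
\begin{itemize}
\item[(a)] If $v\in A^\circ$, at most $6\tau n^2$ pairs of $A^\circ\times B^\circ$ avoiding $v$ are not in $L(v)$ (Lemma~\ref{lem:link}).
\item[(b)] If $v\in B^\circ$, at most $6\tau n^2$ pairs of $\Pi$ avoiding $v$ are not in $L(v)$.
\item[(c)] If $v\in E$, then $L(v)$ has at least $\tau n^2/2$ pairs in $\Pi$, as $\mathrm{mo}(v)>\tau n^2$; if $t$ is even, it also has at least $\tau n^2/2$ pairs in $A^\circ\times B^\circ$, as $\mathrm{cr}(v)>\tau n^2$ by Lemma~\ref{lem:link}.
\item[(d)] $|E|\le6\tau^2n$, $\big||B^\circ|-b^*n\big|\le7\tau^2n$, $\big||A^\circ|-(1-b^*)n\big|\le13\tau^2n$, and $|A^\circ|,|B^\circ|\ge0.3n$.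
\end{itemize}

From now on even, odd, regular and irregular refer to triples in $A^\circ\cup B^\circ$ and the partition $(A^\circ,B^\circ)$ of this set. The vertices of $A^\circ\cup B^\circ$ are called \emph{good}. By (a) and (b), each good vertex lies in at most $6\tau n^2$ regular triples of good vertices that are non-edges, and in total there are at most $6\tau n^3$ such triples.

\subsection{Building copies}

Good vertices $x,u$ (not both in $B^\circ$ if $t=3$) are \emph{friends} if for at least $\frac n{10}$ good $z$ the triple $xuz$ is a regular edge. For any such pair there are at least $0.3n-2$ good $z$ for which $xuz$ is a regular triple. So a non-friend $u$ of $x$ contributes at least $\frac n6$ regular non-edges at $x$, each counted at most twice, and $x$ has at most $72\tau n$ non-friends (among the vertices for which friendship with $x$ is defined).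

Call $a$ \emph{admissible} if $0\le a\le t$ and, for $t=3$, $a\in\{2,3\}$. For admissible $a$, a \emph{regular copy of kind $a$} is a copy of good vertices with exactly $a$ core vertices in $A^\circ$ and all edges even. For $t=3$ it has at most one core vertex in $B^\circ$, so its edges are of type $AAB$; thus in all cases its edges are regular. By Lemma~\ref{lem:count} it has $g(a)$ vertices in $A^\circ$ and $\beta(a)$ in $B^\circ$.

\begin{lemma}\label{lem:build}
Let $F\subset V$, $|F|\le\frac n{20}$, let $a$ be admissible and $b=t-a$.

\textup{(i)} There is a regular copy of kind $a$ outside $F$.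

\textup{(ii)} Let $x_1x_2z\in\mathcal H$ with $x_1,x_2$ good, at most $a$ of $x_1,x_2$ in $A^\circ$ and at most $b$ of them in $B^\circ$. Then there is a copy in which $x_1,x_2$ are core vertices with extension vertex $z$, exactly $a$ core vertices are in $A^\circ$ and $b$ in $B^\circ$, all other vertices are good and outside $F\cup\{z\}$, and all edges except possibly $x_1x_2z$ are regular. Apart from $z$, such a copy has
\begin{align*}
&g(a)\text{ vertices in }A^\circ\text{ and }\beta(a)-1\text{ in }B^\circ&&\text{if $x_1,x_2$ are on the same side},\\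
&g(a)-1\text{ vertices in }A^\circ\text{ and }\beta(a)\text{ in }B^\circ&&\text{if $x_1,x_2$ are on opposite sides}.
\end{align*}
\end{lemma}

\begin{proof}
Choose the remaining core vertices one by one from the required side, outside $F$, as friends of all previous core vertices; there are at least $0.3n-\frac n{20}-72t\tau n-h>0$ choices. (In (ii), $x_1$ and $x_2$ need not be friends, since their extension vertex $z$ is given.) Then choose distinct extension vertices for all other core pairs, with at least $\frac n{10}-\frac n{20}-h>0$ choices each. The numbers in (ii) are those of a regular copy of kind $a$ without the extension vertex of $x_1x_2$, which would be in $B^\circ$ if $x_1,x_2$ are on the same side and in $A^\circ$ otherwise.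
\end{proof}

\subsection{Covering good vertices perfectly}

\begin{lemma}\label{lem:pm}
Let $h\ge2$, $\epsilon_h=\frac1{(h+2)4^h}$ and let $m$ be large. An $h$-partite $h$-graph with parts of size $m$ in which every vertex has degree at least $(1-\epsilon_h)m^{h-1}$ has a perfect matching.
\end{lemma}

\begin{proof}
Let $M$ be a maximum matching and suppose that $|M|=k<m$. An uncovered vertex forms no edge with other uncovered vertices, so $(m-k)^{h-1}\le\epsilon_hm^{h-1}$ and $k\ge\frac m2$. Let $u_i$ be an uncovered vertex of part $i$ ($1\le i\le h$). We use $h$ edges of $M$ and $u_1,\dots,u_h$ to make $h+1$ new edges. Choose an ordered $h$-tuple $(e_1,\dots,e_h)$ of distinct edges of $M$ uniformly at random, and put $e_0=\{u_1,\dots,u_h\}$ (not an edge). For $j\in\mathbb Z_{h+1}$ let $e_j'$ consist, for each $i=1,\dots,h$, of the vertex of part $i$ in $e_{j-i}$, indices modulo $h+1$. The sets $e_0',\dots,e_h'$ partition $e_0\cup\dots\cup e_h$. For $j\ne0$, $e_j'$ contains exactly $u_j$ from $e_0$, and its other vertices come from distinct random edges of $M$; $e_0'$ contains no $u_i$, and its vertices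 come from distinct random edges. As $k-h\ge\frac m4$, there are at least $(m/4)^{h-1}$, respectively $(m/4)^h$, equally likely choices for these edges, so each $e_j'$ is a non-edge with probability at most $4^h\epsilon_h$. Since $(h+1)4^h\epsilon_h<1$, some choice makes all $e_j'$ edges, and replacing $e_1,\dots,e_h$ by $e_0',\dots,e_h'$ enlarges $M$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:cover}
Let $C_0=t(t+1)(t+2)$ and $\tau\ll1$. Let $X\subset A^\circ$, $Y\subset B^\circ$, and let $m_a$ ($a$ admissible) be integers, each $0$ or at least $\frac n{C_0}$, with $\sum_am_ag(a)=|X|$ and $\sum_am_a\beta(a)=|Y|$. Then $\mathcal H[X\cup Y]$ has a $K_t^+$-factor.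
\end{lemma}

\begin{proof}
For each $a$ with $m_a>0$ and each of the $h$ vertices (``slots'') of a regular copy of kind $a$, assign to the slot a set of $m_a$ vertices from the side $X$ or $Y$ prescribed for it; by the two equations this can be done so that $X\cup Y$ is partitioned. Fix $a$ and consider the $h$-partite $h$-graph of all transversals in which the $\binom t2$ triples prescribed by $K_t^+$ are edges of $\mathcal H$. All these triples are regular. So for a given vertex $v$, at most
\[
\binom t2\max\big\{6\tau n^2m_a^{h-3},\,6\tau n^3m_a^{h-4}\big\}\le\binom t2\,6\tau C_0^3\,m_a^{h-1}\le\epsilon_hm_a^{h-1}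
\]
transversals containing $v$ fail. Here the first term is for a triple through the slot of $v$ and the second for one that avoids it, which occurs only if $t\ge3$. Apply Lemma~\ref{lem:pm} for each $a$.
\end{proof}

\section{Even $t$: end of the proof}\label{sec:even}

Let $t\ge2$ be even. Fix $\alpha$ small as in Section~\ref{sec:prep}, let $\varepsilon=\varepsilon_1$ and $\delta_2(\mathcal H)\ge(\frac12-\varepsilon)n$. All $a\in\{0,\dots,t\}$ are admissible.

\begin{proof}[Proof of Theorem~\ref{thm:stab}(a)]
If there is a partition as stated, every copy has an even number of vertices in $A$ by Lemma~\ref{lem:count}, and as $|A|$ is odd there is no factor. For the other assertions we may assume that Proposition~\ref{prop:nonext}(a) does not give a factor. So we are in the situation of Section~\ref{sec:prep}.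

\emph{Correcting the parity.} Regular copies cannot change the parity of the number of uncovered vertices of $A^\circ$. We first remove a few disjoint copies so that this number becomes even and $E$ is used up.
\begin{itemize}
\item \emph{$E\ne\emptyset$.} For each $v\in E$ in turn pick a pair $x_1x_2\in L(v)$ of good vertices that are not yet used, and a copy by Lemma~\ref{lem:build}(ii) with $z=v$ that avoids $E\setminus\{v\}$ and all used vertices. Take $a=2$ if the pair is in $A^\circ$, $a=0$ if it is in $B^\circ$, $a=1$ if it is crossing. At most $7h\tau^2n$ vertices have to be avoided altogether, and $7h\tau^2<\frac\tau2$, so by (c) both same-side and crossing pairs are available. The copy has $g(a)$ vertices in $A^\circ$, an even number, for a same-side pair, and $g(a)-1$, an odd number, for a crossing pair. Use this freedom for the last $v$ to make the number of remaining vertices of $A^\circ$ even.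
\item \emph{$E=\emptyset$ and $|A^\circ|$ is even.} Remove nothing.
\item \emph{$E=\emptyset$, $|A^\circ|$ is odd, and there is an odd edge.} Write it as $x_1x_2z$ with $z\in A^\circ$ and $x_1,x_2$ on the same side. By Lemma~\ref{lem:build}(ii) with $a=2$ or $a=0$ it lies in a copy with $g(a)+1$ vertices in $A^\circ$, an odd number. Remove this copy.
\item \emph{$E=\emptyset$, $|A^\circ|$ is odd, and all edges are even.} Then $(A^\circ,B^\circ)$ is a partition as stated. To find $N-1$ copies, delete any $h$-set $Q$ with $|Q\cap A^\circ|$ odd.
\end{itemize}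

\emph{Covering the rest.} Now good sets $X\subset A^\circ$, $Y\subset B^\circ$ remain, $|X|$ is even, $h$ divides $|X|+|Y|$, and at most $7h\tau^2n$ vertices were removed. We cover $X\cup Y$ mostly by copies of kinds $\frac t2$ and $0$. Let $G=g(\frac t2)=\frac t2(\frac t2+1)$, which is even. Since $\gcd(g(1),g(2))=\gcd(t,2(t-1))=2$, there are $c_1,c_2\in\{0,\dots,G-1\}$ with $c_1t+2c_2(t-1)\equiv|X|\pmod G$. Remove from $X\cup Y$ disjoint regular copies, $c_1$ of kind $1$ and $c_2$ of kind $2$, by Lemma~\ref{lem:build}(i). For the remaining sets $X',Y'$ put $m_{t/2}=\frac{|X'|}G$ and $m_0=\frac{|X'|+|Y'|}h-m_{t/2}$. These are integers, and as $g(0)=0$, $\beta(0)=h$, the two equations of Lemma~\ref{lem:cover} hold. By (d), $|X'|=\frac n2+O(h\tau^2n)$. So $m_{t/2}\ge\frac n{3G}\ge\frac n{C_0}$ and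
\[
m_0\ge n\Big(\frac2{t(t+1)}-\frac2{t(t+2)}\Big)-O(h\tau^2n)=\frac{2n}{t(t+1)(t+2)}-O(h\tau^2n)\ge\frac n{C_0}.
\]
By Lemma~\ref{lem:cover} we obtain a factor in the first three cases and $N-1$ copies in the last one.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for even $t$]
Let $\delta_2(\mathcal H)\ge1+\max_{a\text{ odd}}\min(a-1,n-a-2)\ge\frac{n-3}2\ge(\frac12-\varepsilon)n$. Suppose there is a partition $V=A\cup B$ with $|A|$ odd and all edges even. If $|B|\le1$, then $AA$-pairs have codegree at most $1$, which is impossible. If $|B|\ge2$, then $AB$-pairs have codegree at most $|A|-1$ and $BB$-pairs at most $|B|-2$, so $\delta_2(\mathcal H)\le\min(|A|-1,n-|A|-2)$, a contradiction. So by Theorem~\ref{thm:stab}(a) there is a factor. The lower bound is in Section~\ref{sec:lower}.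
\end{proof}

\section{Odd $t$: end of the proof}\label{sec:odd}

For odd $t$ we adjust the size of the small side. Most copies will be regular of kind $s$, which have the least possible number $f$ of vertices in $B^\circ$. If $B^\circ$ is too small for this, we need copies with only $f-1$ vertices there. They are obtained from irregular edges, which the codegree provides. For example, let $t=3$, $|B|=\frac n3-1$ and $\delta_2(\mathcal H)\ge\frac n3$. Then each $AA$-pair has a neighbor in $A$, so there is an edge $x_1x_2z$ inside $A$. In Figure~\ref{fig:k3} it can replace $x_1x_2z_{12}$, and the copy then has only one vertex in $B$. To obtain several such edges that are disjoint we use the following lemma.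

\begin{lemma}\label{lem:matching}
Let $k\ge1$. A $3$-graph $\mathcal G$ on at least $9k$ vertices with $\delta_2(\mathcal G)\ge k$ has a matching of size $k$.
\end{lemma}

\begin{proof}
Let $M$ be a maximum matching and suppose that $|M|=p<k$. At least $9k-3p\ge6p+2$ vertices are uncovered; choose $3p+1$ disjoint pairs of them. All neighbors of each pair are in $V(M)$, and there are at least $k\ge p+1$ of them. So $p\ge1$, and for each chosen pair some edge of $M$ contains two of its neighbors. There are only $3p$ ways to choose two vertices in an edge of $M$, so two chosen pairs $P,P'$ yield the same $\{u,u'\}\subset e\in M$. Replacing $e$ by $P\cup\{u\}$ and $P'\cup\{u'\}$ enlarges $M$, a contradiction.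
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stab}(b)]
Let $t\ge3$ be odd. Fix $\alpha$ small as in Section~\ref{sec:prep}, let $\varepsilon=\varepsilon_1$, $\delta=\delta_2(\mathcal H)\ge(d^*-\varepsilon)n$ and $N_0=\min\{N,\lfloor(\delta+c_t)/f\rfloor\}$. Sharpness was shown in Section~\ref{sec:lower}; we find $N_0$ disjoint copies. By Proposition~\ref{prop:nonext}(b) we may assume that we are in the situation of Section~\ref{sec:prep}. Put
\[
B^+=V\setminus A^\circ=B^\circ\cup E,\qquad k=fN_0-|B^+| .
\]
Since $fN=d^*n$ and $f(N-N_0)\le\varepsilon n+f$, (d) gives $|k|\le15\tau^2n$; recall that $\varepsilon\le\theta=\tau^3$. Also recall that $t=2s-1$ and $r=s-1$, so $\beta(s)=s(s-1)=f$ and $\beta(s+1)=\binom{s+1}2+\binom{s-1}2=f+1$. Both $s$ and $s+1\le t$ are admissible; for $t=3$ they are $2$ and $3$.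

\emph{Step 1: correcting the size of $B^+$.} If $k=0$, nothing is done.

\emph{If $k\ge1$ and $t\ge5$:} each pair in $B^\circ$ has at least $\delta-(|B^+|-2)\ge fN_0-|B^+|=k$ neighbors in $A^\circ$, as $fN_0\le\delta+2$. Choose $k$ disjoint pairs in $B^\circ$ and greedily distinct neighbors $z_1,\dots,z_k\in A^\circ$, one for each pair. Extend these $k$ edges by Lemma~\ref{lem:build}(ii) with $a=s$, each pair being in the core and $z_j$ its extension vertex, to disjoint copies that avoid $E$ and each other's chosen edges. This is possible as $t-s=r\ge2$. Each copy has exactly $\beta(s)-1=f-1$ vertices in $B^+$.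

\emph{If $k\ge1$ and $t=3$:} each pair in $A^\circ$ has at least $\delta-|B^+|\ge fN_0-|B^+|=k$ neighbors in $A^\circ$, as $fN_0\le\delta$, and $|A^\circ|\ge9k$. By Lemma~\ref{lem:matching} there are $k$ disjoint edges inside $A^\circ$. Write each as $x_1x_2z$ and extend them by Lemma~\ref{lem:build}(ii) with $a=s=2$ to disjoint copies that avoid $E$ and each other's chosen edges. Each copy has exactly $\beta(2)-1=f-1$ vertices in $B^+$.

\emph{If $k<0$:} choose $|k|$ disjoint regular copies of kind $s+1$ by Lemma~\ref{lem:build}(i). Each has $f+1$ vertices in $B^+$.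

\emph{Step 2: using up $E$.} For each $v\in E$ choose by (c) a pair of $L(v)$ in $\Pi$ that avoids all used vertices, and extend it by Lemma~\ref{lem:build}(ii) with $z=v$ and $a=s$ to a copy that avoids $E\setminus\{v\}$ and all used vertices. This is allowed: for $t\ge5$ as $s,r\ge2$, and for $t=3$ as the pair lies in $A^\circ$ and $s=2$. The copy has $(\beta(s)-1)+1=f$ vertices in $B^+$. In both steps at most $30h\tau^2n$ vertices have to be avoided, and $30h\tau^2<\frac\tau2$.

\emph{Step 3: covering the rest.} Let $N_0'=N_0-|k|-|E|$. The number of remaining vertices of $B^+$, which all lie in $B^\circ$, is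
\[
\begin{aligned}
(fN_0-k)-k(f-1)-f|E|&=fN_0'&&\text{if }k\ge0,\\
(fN_0+|k|)-|k|(f+1)-f|E|&=fN_0'&&\text{if }k<0.
\end{aligned}
\]
The number of remaining vertices of $A^\circ$ is
\[
n-h(|k|+|E|)-fN_0'\ge hN_0-h(|k|+|E|)-fN_0'=(h-f)N_0' .
\]
Discard the excess (there is none if $N_0=N$). As $g(s)=h-f$ and $\beta(s)=f$, Lemma~\ref{lem:cover} with $m_s=N_0'\ge\frac n{C_0}$ and all other $m_a=0$ covers the remaining vertices by $N_0'$ copies. Altogether we have $|k|+|E|+N_0'=N_0$ disjoint copies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for odd $t$]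
Let $\delta_2(\mathcal H)\ge fN-c_t$. This number is $\frac n3$ for $t=3$ and $\frac{t-1}{2t}n-2$ for $t\ge5$, and it is at least $(d^*-\varepsilon)n$. So Theorem~\ref{thm:stab}(b) applies with $N_0=N$ and gives a factor. The lower bounds are in Section~\ref{sec:lower}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CRWZ} Yangyang Cheng, Mengjiao Rao, Guanghui Wang, Yuqi Zhao, \emph{An El-Zahar Type Theorem in $3$-graphs under Codegree Condition}, arXiv:2409.20535 (2024).
\bibitem{PS} Pippenger and Spencer, J. Combin. Theory Ser. A \textbf{51} (1989).
\end{thebibliography}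

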